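\title{Betti numbers and the DHKK complexity of singularity categories}

\begin{abstract}
Let $G$ be a generator of the singularity category of a commutative noetherian ring $R$. Takahashi conjectured that the DHKK complexity $\delta_t(G,X)$ vanishes for every object $X$ and every real $t\neq0$. We show that this fails for $R=k[x,y]/(x,y)^2$, and that it fails for both signs of $t$ over a Gorenstein artinian ring. When the singularity category has a generator, the statement holds if and only if $R$ is locally a complete intersection. For a non-regular local ring with residue field $k$ we compute $\delta_t(k,k)$ for all $t\le0$, and for all $t$ if the ring is Gorenstein: the threshold is the exponential growth rate of the Betti numbers of $k$.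
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is a commutative noetherian ring and $\mathsf{D}^b(R)$ is the bounded derived category of finitely generated $R$-modules. An object of $\mathsf{D}^b(R)$ is \emph{perfect} if it is isomorphic to a bounded complex of finitely generated projective modules. The \emph{singularity category} $\mathsf{D}_{\mathrm{sg}}(R)$ is the Verdier quotient of $\mathsf{D}^b(R)$ by the perfect complexes; it is a triangulated category. The \emph{thick closure} of an object $G$ of a triangulated category $\mathcal{T}$ is the smallest triangulated subcategory that contains $G$ and is closed under direct summands, and $G$ is a \emph{generator} if its thick closure is $\mathcal{T}$.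

For objects $G,X$ of $\mathcal{T}$ and a real number $t$, the \emph{DHKK complexity} (in the sense of Dimitrov, Haiden, Katzarkov and Kontsevich) $\delta_t(G,X)\in\mathbb{R}_{\ge0}\cup\{\infty\}$ is the infimum of the sums $\sum_{i=1}^r e^{n_it}$, taken over all sequences of exact triangles
\begin{equation}\label{eq:tower}
A_{i-1}\to A_i\to G[n_i]\to A_{i-1}[1]\quad(1\le i\le r),\qquad A_0=0,\qquad A_r\cong X\oplus X'
\end{equation}
with $X'\in\mathcal{T}$ arbitrary. The case $r=0$ is allowed, so $\delta_t(G,0)=0$. Thus $\delta_t(G,X)$ is the price of building $X$, up to a summand, from shifts of $G$ when one copy of $G[n]$ costs $e^{nt}$. For $t=0$ it counts triangles, so $\delta_0(G,X)\ge1$ whenever $X\neq0$. For $t<0$ the positive shifts of $G$ are cheap, and for $t>0$ the negative shifts are.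

Two computations show what can happen. In $\mathsf{D}^b(k)$, for a field $k$, the function $P(Y)=\sum_i e^{it}\dim_kH_i(Y)$ is subadditive on exact triangles and $P(k[n])=e^{nt}$. Hence every sequence \eqref{eq:tower} with $G=X=k$ costs at least $P(k)=1$, and $\delta_t(k,k)=1$ for all $t$. In a singularity category, free modules are zero, so a module $M$ is isomorphic to its shifted syzygy $(\Omega M)[1]$, and shifts can be traded for syzygies. For $R=k[x]/(x^2)$ one has $\Omega k=xR\cong k$, so $k\cong k[n]$ in $\mathsf{D}_{\mathrm{sg}}(R)$ for all $n\in\mathbb{Z}$; therefore $\delta_t(k,k)\le\inf_ne^{nt}=0$ for all $t\neq0$. The second computation suggests the following conjecture of Takahashi, which we take from \cite{AIT}.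

\begin{quote}
\textbf{Conjecture.} Let $G$ be a generator of $\mathsf{D}_{\mathrm{sg}}(R)$ and let $X$ be any object of $\mathsf{D}_{\mathrm{sg}}(R)$. Then $\delta_t(G,X)=0$ for all nonzero real numbers $t$.
\end{quote}

The conjecture is known for local hypersurfaces. A local ring $(R,\mathfrak{m},k)$ has an \emph{isolated singularity} if $R_\mathfrak{p}$ is regular for all primes $\mathfrak{p}\neq\mathfrak{m}$, and it is a \emph{complete intersection} if its completion is the quotient of a regular local ring by a regular sequence. For local rings with an isolated singularity, with $G$ and $X$ as in the conjecture, the following is also known.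
\begin{itemize}
\item[(K1)] Let $c$ be the codepth of $R$ (embedding dimension minus depth), let $K$ be the Koszul complex on a minimal system of generators of $\mathfrak{m}$, and let $\mu=\max_{1\le i\le c}\dim_kH_i(K)$. Then $\delta_t(G,X)=0$ for $|t|>\frac12\log c\mu$.
\item[(K2)] If $R$ is Gorenstein and $k$ is infinite, then $\delta_t(G,X)=0$ for $|t|>\log(e(R)-1)$, where $e(R)$ is the Hilbert--Samuel multiplicity of $\mathfrak{m}$.
\item[(K3)] If $R$ is a complete intersection, then $\delta_t(G,X)=0$ for all $t\neq0$.
\end{itemize}
None of these facts is used below. What (K1) and (K2) leave undecided is the range of small $|t|$, and there the conjecture fails.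

\begin{theorem}\label{thm:A}
Let $k$ be a field.
\begin{itemize}
\item[(1)] Let $R=k[x,y]/(x,y)^2$. Then $k$ is a generator of $\mathsf{D}_{\mathrm{sg}}(R)$, and $\delta_t(k,k)=1$ for $-\log2\le t\le0$, while $\delta_t(k,k)=0$ for all other $t$. Moreover, $\delta_t(G,X)>0$ for every generator $G$, every $X\neq0$ and every $t\in[-\log2,0]$.
\item[(2)] Let $R=k[x,y,z]/(x^2-y^2,\,y^2-z^2,\,xy,\,xz,\,yz)$, which is a Gorenstein artinian ring. Then $\delta_t(k,k)=1$ for all $|t|\le\log\frac{3+\sqrt5}{2}$.
\end{itemize}
\end{theorem}

The reason is that trading $k$ for $(\Omega^nk)[n]$ has a price: the shift gains a factor $e^{nt}$, but the syzygy $\Omega^nk$ grows with $n$. For $(R,\mathfrak{m},k)$ local and $Y\in\mathsf{D}^b(R)$, define the \emph{Betti numbers} and the \emph{curvature} of $Y$ by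
\[
\beta_n(Y)=\dim_k\operatorname{Ext}^n_R(Y,k)<\infty,\qquad \operatorname{curv}(Y)=\limsup_{n\to\infty}\beta_n(Y)^{1/n}.
\]
The module $\Omega^nk$ is minimally generated by $\beta_n(k)$ elements, so one expects the trade to pay exactly when $\beta_n(k)e^{nt}\to0$ exponentially. This is the case.

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak{m},k)$ be a local ring that is not regular, and let $\lambda=\operatorname{curv}(k)\ge1$.
\begin{itemize}
\item[(1)] One has $\delta_t(k,k)=1$ if $-\log\lambda\le t\le0$, and $\delta_t(k,k)=0$ if $t<-\log\lambda$.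
\item[(2)] If $R$ is Gorenstein, then $\delta_t(k,k)=1$ for $|t|\le\log\lambda$ and $\delta_t(k,k)=0$ for $|t|>\log\lambda$.
\item[(3)] Let $R$ have an isolated singularity and let $G$ be a generator. Then $\delta_t(G,X)=0$ for all $X$ and all $t<-\log\lambda$, and $\delta_t(G,X)>0$ for all generators $X$ (for example $X=G$ or $X=k$) and all $-\log\lambda\le t\le0$. If $R$ is also Gorenstein, the same holds with $|t|>\log\lambda$ and $|t|\le\log\lambda$, respectively.
\end{itemize}
\end{theorem}

The number $\lambda$ is always finite (Lemma~\ref{lem:finite}). A theorem of Avramov says that $\lambda\le1$ forces $R$ to be a complete intersection, so the conjecture can only hold for such rings. Conversely it does hold for them, with no isolated-singularity hypothesis.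

\begin{theorem}\label{thm:C}
For a commutative noetherian ring $R$ the following are equivalent:
\begin{itemize}
\item[(i)] $R_\mathfrak{p}$ is a complete intersection for all $\mathfrak{p}\in\operatorname{Spec}R$;
\item[(ii)] $\delta_t(X,X)=0$ for all $X\in\mathsf{D}_{\mathrm{sg}}(R)$ and all $t\neq0$;
\item[(iii)] $\delta_t(R/\mathfrak{p},R/\mathfrak{p})=0$ for all $\mathfrak{p}\in\operatorname{Spec}R$ and all $t<0$.
\end{itemize}
If $\mathsf{D}_{\mathrm{sg}}(R)$ has a generator, these are also equivalent to:
\begin{itemize}
\item[(iv)] $\delta_t(G,X)=0$ for all generators $G$, all objects $X$ and all $t\neq0$, that is, the conjecture holds for $R$;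
\item[(v)] for some generator $G$, one has $\delta_t(G,G)=0$ for all $t<0$.
\end{itemize}
\end{theorem}

Section~\ref{sec:formal} collects the formal properties of $\delta_t$ and the facts on $\mathsf{D}_{\mathrm{sg}}(R)$ that we need. Section~\ref{sec:lower} proves Theorem~\ref{thm:A}(1) by hand and extracts from it a general lower bound for $t\le0$, which Section~\ref{sec:gor} transports to $t\ge0$ over Gorenstein rings. Sections~\ref{sec:threshold} and~\ref{sec:ci} prove Theorems~\ref{thm:B} and~\ref{thm:C}. Theorems~\ref{thm:A} and~\ref{thm:B} are proved from textbook facts; Theorem~\ref{thm:C} uses two published theorems, stated as Theorems~\ref{thm:avramov} and~\ref{thm:operators}.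

\section{Towers, syzygies and Betti numbers}\label{sec:formal}

\subsection{Formal properties of the complexity}
Let $\mathcal{T}$ be a triangulated category. For classes $S,T$ of objects closed under isomorphism, let $S*T$ be the class of objects $Y$ that admit an exact triangle $A\to Y\to B\to A[1]$ with $A\in S$ and $B\in T$. A single object stands for its isomorphism class. The operation $*$ is associative by the octahedral axiom, and the empty product is the class of zero objects. The objects $A_r$ that occur in \eqref{eq:tower} are exactly the objects of $G[n_1]*\cdots*G[n_r]$. We call a relation $X\oplus X'\in G[n_1]*\cdots*G[n_r]$ a \emph{tower} for $X$ over $G$, and $\sum_ie^{n_it}$ its \emph{cost}; then $\delta_t(G,X)$ is the infimum of the costs.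

Complementary summands are handled by \emph{padding}. The direct sum of a triangle $A\to Y\to B\to A[1]$ and a split triangle $A'\to A'\oplus B'\to B'\to A'[1]$ is exact, so $Y\oplus A'\oplus B'\in(A\oplus A')*(B\oplus B')$. By induction on $l$,
\begin{equation}\label{eq:pad}
Y\in B_1*\cdots*B_l\ \Longrightarrow\ Y\oplus B_1'\oplus\cdots\oplus B_l'\in(B_1\oplus B_1')*\cdots*(B_l\oplus B_l').
\end{equation}

\begin{lemma}\label{lem:formal}
Let $G,X,Y$ be objects of $\mathcal{T}$ and let $t\in\mathbb{R}$.
\begin{itemize}
\item[(a)] $\delta_t(G,X[j])=e^{jt}\delta_t(G,X)$ for $j\in\mathbb{Z}$, and $\delta_t(X,X)\le1$.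
\item[(b)] If $\delta_t(G,X)$ and $\delta_t(X,Y)$ are finite, then $\delta_t(G,Y)\le\delta_t(G,X)\,\delta_t(X,Y)$.
\item[(c)] If $A\to B\to C\to A[1]$ is exact, then $\delta_t(G,B)\le\delta_t(G,A)+\delta_t(G,C)$. If $X$ is a direct summand of $B$, then $\delta_t(G,X)\le\delta_t(G,B)$.
\item[(d)] If $F\colon\mathcal{T}\to\mathcal{T}'$ is a triangulated functor, then $\delta_t(FG,FX)\le\delta_t(G,X)$.
\item[(e)] $\delta_t(G,X)<\infty$ if and only if $X$ lies in the thick closure of $G$.
\item[(f)] $\delta_t(X,X)\in\{0,1\}$.
\end{itemize}
\end{lemma}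

\begin{proof}
(a) Shifting by $j$ is a bijection between towers for $X$ and towers for $X[j]$ that multiplies costs by $e^{jt}$. The tower $X\in X[0]$ costs $1$.

(b) Take towers $X\oplus X'\in S=G[n_1]*\cdots*G[n_r]$ and $Y\oplus Y'\in X[m_1]*\cdots*X[m_l]$. By \eqref{eq:pad},
\[
Y\oplus Y'\oplus\textstyle\bigoplus_jX'[m_j]\in(X\oplus X')[m_1]*\cdots*(X\oplus X')[m_l]\subseteq S[m_1]*\cdots*S[m_l].
\]
By associativity the last class is a product of the objects $G[n_i+m_j]$, so $Y$ has a tower over $G$ of cost $\sum_{i,j}e^{(n_i+m_j)t}=(\sum_ie^{n_it})(\sum_je^{m_jt})$. Take infima.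

(c) If $A\oplus A'\in S$ and $C\oplus C'\in T$, with $S$ and $T$ products of shifts of $G$, then $B\oplus A'\oplus C'\in S*T$ by \eqref{eq:pad}, and the costs add. A tower for $B$ is a tower for each summand of $B$.

(d) The functor $F$ carries a tower for $X$ over $G$ to a tower for $FX$ over $FG$ of the same cost.

(e) The objects $X$ with $\delta_t(G,X)<\infty$ include $G$ and are closed under shifts, cones and summands by (a) and (c), so they contain the thick closure. Conversely, an object that has a tower over $G$ lies in the thick closure.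

(f) Put $\delta=\delta_t(X,X)$. Then $\delta\le1$ by (a) and $\delta\le\delta^2$ by (b), so $\delta=0$ or $\delta=1$.
\end{proof}

Consequently, for fixed $t$, the conjecture is decided by a single number that is $0$ or $1$.

\begin{corollary}\label{cor:transfer}
Let $G$ and $Z$ be generators of $\mathcal{T}$ and let $t\in\mathbb{R}$. If $\delta_t(Z,Z)=0$, then $\delta_t(G,X)=0$ for all $X$. If $\delta_t(Z,Z)=1$, then $\delta_t(G,X)>0$ for all generators $X$.
\end{corollary}

\begin{proof}
All complexities below have a generator as first argument, so they are finite by Lemma~\ref{lem:formal}(e), and (b) applies. In the first case $\delta_t(G,X)\le\delta_t(G,Z)\,\delta_t(Z,Z)\,\delta_t(Z,X)=0$. In the second case $1=\delta_t(Z,Z)\le\delta_t(Z,G)\,\delta_t(G,X)\,\delta_t(X,Z)$ with finite factors, so no factor is zero.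
\end{proof}

\subsection{The singularity category}
We grade complexes homologically, so that $M[i]$ is the module $M$ placed in degree $i$, and we write $\operatorname{Ext}^n_R(Y,Y')=\operatorname{Hom}_{\mathsf{D}^b(R)}(Y,Y'[n])$. From now on $\delta_t$ is computed in the singularity category. We use the following standard facts.

\begin{itemize}
\item[(S1)] \emph{The quotient.} The category $\mathsf{D}_{\mathrm{sg}}(R)$ has the same objects as $\mathsf{D}^b(R)$. An object is zero in $\mathsf{D}_{\mathrm{sg}}(R)$ if and only if it is perfect. A morphism of $\mathsf{D}^b(R)$ becomes invertible if and only if its cone is perfect, and every isomorphism $Y\cong Y'$ in $\mathsf{D}_{\mathrm{sg}}(R)$ is given by a roof $Y\leftarrow Z\to Y'$ in $\mathsf{D}^b(R)$ whose two maps have perfect cones. The exact triangles of $\mathsf{D}_{\mathrm{sg}}(R)$ are those isomorphic to images of exact triangles of $\mathsf{D}^b(R)$. A triangulated functor between bounded derived categories that preserves perfect complexes induces one between singularity categories; examples are localization at a prime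 and $K\otimes_R-$ for a bounded complex $K$ of finitely generated free modules.
\item[(S2)] \emph{Syzygies.} An exact sequence $0\to\Omega M\to F\to M\to0$ with $F$ finitely generated free gives a triangle $\Omega M\to F\to M\to(\Omega M)[1]$ with $F$ perfect. So $M\cong(\Omega^nM)[n]$ in $\mathsf{D}_{\mathrm{sg}}(R)$ for all $n\ge0$. Over a local ring we take syzygies in the minimal free resolution.
\item[(S3)] \emph{Reduction to modules.} Let $Y\in\mathsf{D}^b(R)$ and let $F\to Y$ be a quasi-isomorphism from a complex of finitely generated free modules with $F_i=0$ for $i\ll0$. Choose $j$ with $H_i(Y)=0$ for $i>j$. The subcomplex $F_{<j}$ is perfect, and the quotient $F_{\ge j}$ is quasi-isomorphic to $M[j]$ with $M=\operatorname{coker}(F_{j+1}\to F_j)$. This gives a triangle $F_{<j}\to Y\to M[j]\to F_{<j}[1]$ in $\mathsf{D}^b(R)$, and $Y\cong M[j]$ in $\mathsf{D}_{\mathrm{sg}}(R)$.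
\item[(S4)] \emph{Minimal resolutions.} If $(R,\mathfrak{m},k)$ is local, $F$ in (S3) can be chosen with $\partial F\subseteq\mathfrak{m}F$, and then $\beta_n(Y)=\operatorname{rank}F_n$. If $F_n=0$ for some $n>j$, then $H_{n+1}(F)=0$ gives $F_{n+1}=\partial F_{n+2}\subseteq\mathfrak{m}F_{n+1}$, so $F_{n+1}=0$ by Nakayama's lemma, and inductively $F$ is bounded. Hence either $Y$ is perfect and $\beta_n(Y)=0$ for $n\gg0$, or $Y$ is not perfect, $\beta_n(Y)\ge1$ for $n\gg0$ and $\operatorname{curv}(Y)\ge1$.
\item[(S5)] \emph{Regular rings.} A local ring $R$ is regular if and only if $k$ is perfect, and then every finitely generated module has projective dimension at most $\dim R$.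
\end{itemize}

Upper bounds for complexities over $k$ come from counting composition factors.

\begin{lemma}\label{lem:length}
Let $(R,\mathfrak{m},k)$ be local and let $Y\in\mathsf{D}^b(R)$ have homology modules of finite length $\ell_i=\ell(H_i(Y))$. Then $\delta_t(k,Y)\le\sum_i\ell_ie^{it}$. In particular, if $R$ is artinian, then $k$ is a generator of $\mathsf{D}_{\mathrm{sg}}(R)$.
\end{lemma}

\begin{proof}
Let $\tau_{\ge i}Y$ be the truncation with homology $H_n(Y)$ in degrees $n\ge i$ and zero below. The triangles $\tau_{\ge i+1}Y\to\tau_{\ge i}Y\to H_i(Y)[i]\to(\tau_{\ge i+1}Y)[1]$ and Lemma~\ref{lem:formal}(a),(c) give $\delta_t(k,Y)\le\sum_ie^{it}\delta_t(k,H_i(Y))$. A composition series gives $\delta_t(k,H_i(Y))\le\ell_i$ in the same way. The last claim follows from Lemma~\ref{lem:formal}(e).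
\end{proof}

\section{The lower bound for negative $t$}\label{sec:lower}

A lower bound for $\delta_t$ requires an invariant that is subadditive on triangles, like the function $P$ of the introduction. Homology is of no use, since it is not an invariant of objects of $\mathsf{D}_{\mathrm{sg}}(R)$. A single Betti number is not an invariant either, but the tail of the Betti sequence is.

\begin{lemma}\label{lem:betti}
Let $R$ be local, let $X,G\in\mathsf{D}^b(R)$, and suppose that $X\oplus X'\in G[n_1]*\cdots*G[n_r]$ in $\mathsf{D}_{\mathrm{sg}}(R)$. Then $\beta_n(X)\le\sum_i\beta_{n-n_i}(G)$ for all $n\gg0$.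
\end{lemma}

\begin{proof}
If a morphism $Z\to Y$ of $\mathsf{D}^b(R)$ has perfect cone $C$, then $\operatorname{Ext}^n_R(C,k)=0$ for $n\gg0$, and the long exact sequence gives $\beta_n(Z)=\beta_n(Y)$ for $n\gg0$. By (S1), objects that are isomorphic in $\mathsf{D}_{\mathrm{sg}}(R)$ have the same Betti numbers for $n\gg0$. An exact triangle $A\to B\to C\to A[1]$ of $\mathsf{D}^b(R)$ gives $\beta_n(B)\le\beta_n(A)+\beta_n(C)$ for all $n$, so by (S1) an exact triangle of $\mathsf{D}_{\mathrm{sg}}(R)$ gives this inequality for $n\gg0$. By induction on $r$, and since $\beta_n(G[j])=\beta_{n-j}(G)$, we get $\beta_n(X)\le\beta_n(X\oplus X')\le\sum_i\beta_{n-n_i}(G)$ for $n\gg0$.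
\end{proof}

\subsection{The ring $k[x,y]/(x,y)^2$}
Here the Betti numbers are exact powers of $2$, and the whole mechanism can be seen at once.

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
The ring $R$ is artinian, so $k$ is a generator by Lemma~\ref{lem:length}. Since $\mathfrak{m}^2=0$, we have $\Omega k=\mathfrak{m}\cong k^2$. Hence $\Omega^nk\cong k^{2^n}$ and $\beta_n(k)=2^n$, and (S2) gives $k\cong k[1]\oplus k[1]$ in $\mathsf{D}_{\mathrm{sg}}(R)$.

\emph{Vanishing.} This isomorphism gives $\delta_t(k,k)\le2e^t$, which is less than $1$ for $t<-\log2$. Shifted by $-1$ it reads $k[-1]\cong k\oplus k$; thus $k$ is a summand of $k[-1]$ and $\delta_t(k,k)\le e^{-t}$, which is less than $1$ for $t>0$. In both ranges $\delta_t(k,k)=0$ by Lemma~\ref{lem:formal}(f).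

\emph{Nonvanishing.} Let $k\oplus X'\in k[n_1]*\cdots*k[n_r]$ be any tower. Lemma~\ref{lem:betti} gives $2^n\le\sum_i2^{n-n_i}$ for $n\gg0$, that is, $\sum_i2^{-n_i}\ge1$; in particular $r\ge1$. Let $-\log2\le t\le0$. If some $n_i\le0$, then $e^{n_it}\ge1$. If all $n_i\ge1$, then $e^{n_it}\ge2^{-n_i}$ for all $i$. In either case the cost is at least $1$, so $\delta_t(k,k)=1$.

\emph{Other objects.} By Corollary~\ref{cor:transfer} with $Z=k$, it suffices to show that every $X\neq0$ is a generator. By (S3), $X\cong M[j]$ with $M$ a finitely generated module, which is not free because $X\neq0$. Let $F\to M$ be a minimal free cover. Then $0\neq\Omega M\subseteq\mathfrak{m}F$ is killed by $\mathfrak{m}$, so $\Omega M\cong k^a$ with $a\ge1$. Thus $X\cong k^a[j+1]$, and the thick closure of $X$ contains the generator $k$.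
\end{proof}

\subsection{The general bound}
In general the Betti numbers are not exact powers, and $\beta_n$ does not cancel from the inequality of Lemma~\ref{lem:betti}. But a tower for $Y$ over $Y$ of cost less than $1$ with $t<0$ uses only positive shifts, so the inequality becomes a recursion that bounds $\beta_n(Y)$ by earlier terms, and it limits the growth.

\begin{proposition}\label{prop:lower}
Let $R$ be local, let $Y\in\mathsf{D}^b(R)$ be not perfect, and let $t\le0$. If $\delta_t(Y,Y)<1$, then $t<0$ and $\operatorname{curv}(Y)<e^{-t}$. Consequently $\delta_t(Y,Y)=1$ whenever $-\log\operatorname{curv}(Y)\le t\le0$.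
\end{proposition}

\begin{proof}
Choose a tower $Y\oplus Y'\in Y[n_1]*\cdots*Y[n_r]$ with $\sum_ie^{n_it}<1$. As $Y\neq0$ in $\mathsf{D}_{\mathrm{sg}}(R)$ we have $r\ge1$, so $t\neq0$. Since $t<0$ and each $e^{n_it}<1$, all $n_i\ge1$. By continuity there is $u\in(0,-t)$ with $\sum_ie^{-n_iu}<1$. By Lemma~\ref{lem:betti} there is $N$ with $\beta_n(Y)\le\sum_i\beta_{n-n_i}(Y)$ for $n\ge N$. Put $b=\max_in_i$ and $C=\max\{\beta_n(Y)e^{-un}:N-b\le n\le N\}$. We show $\beta_n(Y)\le Ce^{un}$ for all $n\ge N-b$ by induction. This holds for $n\le N$. For $n>N$, each $n-n_i$ lies between $N-b$ and $n-1$, so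
\[
\beta_n(Y)\le\sum_iCe^{u(n-n_i)}=Ce^{un}\sum_ie^{-n_iu}\le Ce^{un}.
\]
Hence $\operatorname{curv}(Y)\le e^u<e^{-t}$, which means $t<-\log\operatorname{curv}(Y)$. The last claim follows because $\delta_t(Y,Y)\le1$ always.
\end{proof}

\section{Gorenstein rings and positive $t$}\label{sec:gor}

For $t>0$ a cheap tower uses negative shifts. Lemma~\ref{lem:betti} then bounds $\beta_n$ by later terms, which is no constraint on a growing sequence, and Theorem~\ref{thm:A}(1) shows that no lower bound in terms of curvature holds in general. Over a Gorenstein ring a duality reverses the shifts and fixes $k$ up to shift.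

Recall that a local ring $R$ of dimension $d$ is \emph{Gorenstein} if it has finite injective dimension over itself; then $\operatorname{Ext}^d_R(k,R)\cong k$ and $\operatorname{Ext}^i_R(k,R)=0$ for $i\neq d$. An artinian local ring is Gorenstein if and only if its socle $\{a\in R:\mathfrak{m}a=0\}$ is one-dimensional over $k$.

\begin{lemma}\label{lem:dual}
If $R$ is a Gorenstein local ring, then $\delta_t(k,k)=\delta_{-t}(k,k)$ for all $t$.
\end{lemma}

\begin{proof}
Let $D=\mathrm{RHom}_R(-,R)$. It maps $\mathsf{D}^b(R)$ to itself because $R$ has finite injective dimension, and it preserves perfect complexes, so it induces a contravariant triangulated functor on $\mathsf{D}_{\mathrm{sg}}(R)$. It sends a triangle $A\to Y\to B\to A[1]$ to a triangle $DB\to DY\to DA\to(DB)[1]$, it satisfies $D(Y[n])\cong(DY)[-n]$, and $Dk\cong k[-d]$. Applying $D$ to a tower $k\oplus X'\in k[n_1]*\cdots*k[n_r]$ and shifting by $d$ gives $k\oplus(DX')[d]\in k[-n_r]*\cdots*k[-n_1]$. The cost of the new tower at $-t$ equals the cost of the old one at $t$. So $\delta_{-t}(k,k)\le\delta_t(k,k)$, and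 exchanging $t$ and $-t$ gives equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
The ring $R$ is graded. The five defining quadrics are linearly independent in the six-dimensional space of quadratic forms, and $x^2$ is not in their span, so $R_2=kx^2$ with $x^2=y^2=z^2\neq0$. Every cubic monomial other than $x^3,y^3,z^3$ is divisible by $xy$, $xz$ or $yz$, and $x^3=xy^2=0$, $y^3=yx^2=0$, $z^3=zy^2=0$. So $\mathfrak{m}^3=0$ and $R$ has $k$-basis $1,x,y,z,x^2$. The socle lies in $\mathfrak{m}$ and contains $x^2$. The products of $ax+by+cz$ with $x,y,z$ are $ax^2,bx^2,cx^2$, so the socle is $kx^2$ and $R$ is Gorenstein.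

We bound $\beta_n=\beta_n(k)$ from below. The sequence $0\to\mathfrak{m}^2\to\mathfrak{m}\to\mathfrak{m}/\mathfrak{m}^2\to0$ has the form $0\to k\to\mathfrak{m}\to k^3\to0$ and yields the exact sequence
\[
\operatorname{Ext}^{n-1}_R(k,k)\to\operatorname{Ext}^n_R(k^3,k)\to\operatorname{Ext}^n_R(\mathfrak{m},k).
\]
Since $\mathfrak{m}=\Omega k$ we have $\beta_n(\mathfrak{m})=\beta_{n+1}$, and so $\beta_{n+1}\ge3\beta_n-\beta_{n-1}$ for $n\ge1$. Let $\lambda_0=\frac{3+\sqrt5}{2}$. It is a root of $s^2-3s+1$, so $3-\lambda_0^{-1}=\lambda_0$. We claim that $\beta_{n+1}\ge\lambda_0\beta_n$ for all $n\ge0$. For $n=0$ this reads $3\ge\lambda_0$. If $\beta_n\ge\lambda_0\beta_{n-1}$, then $\beta_{n+1}\ge(3-\lambda_0^{-1})\beta_n=\lambda_0\beta_n$. Hence $\beta_n\ge\lambda_0^n$, so $k$ is not perfect and $\operatorname{curv}(k)\ge\lambda_0$. Proposition~\ref{prop:lower} gives $\delta_t(k,k)=1$ for $-\log\lambda_0\le t\le0$, and Lemma~\ref{lem:dual} gives the same for $0\le t\le\log\lambda_0$.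
\end{proof}

In both parts of Theorem~\ref{thm:A} the ring is artinian, so $k$ is a generator and the conjecture fails for $G=X=k$.

\begin{remark}
The examples are compatible with (K1) and (K2). For the ring in (1), $c=2$, $H_0(K)=k$ and $H_2(K)$ is the socle $\mathfrak{m}$, of dimension $2$. The Euler characteristic of $K$ is $3-6+3=0$, so $\dim H_1(K)=3=\mu$, and $\frac12\log6>\log2$. For the ring in (2), $e(R)=\ell(R)=5$ and $\log4>\log\lambda_0$.
\end{remark}

\section{The exact threshold}\label{sec:threshold}

Let $(R,\mathfrak{m},k)$ be local and not regular, so that $k$ is not perfect by (S5), and write $\beta_n=\beta_n(k)$. If $R$ is artinian, the vanishing in Theorem~\ref{thm:B}(1) is immediate: $\Omega^nk$ is a quotient of $R^{\beta_n}$, so (S2) and Lemma~\ref{lem:length} give $\delta_t(k,k)\le\ell(R)\,\beta_ne^{nt}$, which tends to $0$ when $\lambda<e^{-t}$. In positive dimension $\Omega^nk$ need not have finite length, and Lemma~\ref{lem:length} does not apply to it. We need a functor on $\mathsf{D}_{\mathrm{sg}}(R)$ that makes homology of finite length and does not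 lose $k$. Tensoring with a Koszul complex does both.

For $x\in R$ let $K(x)$ be the complex $R\xrightarrow{x}R$ in degrees $1$ and $0$, and let $K(x_1,\dots,x_v)=K(x_1)\otimes_R\cdots\otimes_RK(x_v)$. It is a complex of finitely generated free modules in degrees $0,\dots,v$. We use two standard properties. For a complex $Y$, the complex $K(x_1,\dots,x_i)\otimes Y$ is the cone of multiplication by $x_i$ on $K(x_1,\dots,x_{i-1})\otimes Y$. Multiplication by each $x_i$ on $K(x_1,\dots,x_v)$ is null-homotopic, so the ideal $(x_1,\dots,x_v)$ kills the homology of $K(x_1,\dots,x_v)\otimes Y$.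

Let $K=K(x_1,\dots,x_v)$ with $x_1,\dots,x_v$ minimal generators of $\mathfrak{m}$. For every finitely generated module $M$ the modules $H_i(K\otimes M)$ are finite-dimensional $k$-vector spaces, zero unless $0\le i\le v$. Put $h_i=\dim_kH_i(K)$ and $h=\max_ih_i$.

\begin{lemma}\label{lem:finite}
The curvature $\lambda=\operatorname{curv}(k)$ is finite.
\end{lemma}

\begin{proof}
As $H_0(K)=k$ and $K$ is perfect, the triangle $\tau_{\ge1}K\to K\to k\to(\tau_{\ge1}K)[1]$ gives $k\cong(\tau_{\ge1}K)[1]$ in $\mathsf{D}_{\mathrm{sg}}(R)$. By Lemma~\ref{lem:length}, $\delta_t(k,k)\le\sum_{i=1}^vh_ie^{(i+1)t}$, which is less than $1$ for $t\ll0$. For such $t$, Proposition~\ref{prop:lower} gives $\lambda<e^{-t}$.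
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and (2)]
The first claim of (1) is Proposition~\ref{prop:lower} for $Y=k$. Let $t<-\log\lambda$; in particular $t<0$. The differentials of $K\otimes k$ vanish because $\mathfrak{m}k=0$, so $k$ is a direct summand of $K\otimes k$. Applying the functor $K\otimes-$ of (S1) to the isomorphism $k\cong(\Omega^nk)[n]$, we get $K\otimes k\cong(K\otimes\Omega^nk)[n]$ in $\mathsf{D}_{\mathrm{sg}}(R)$. Put $a_i(n)=\dim_kH_i(K\otimes\Omega^nk)$. By Lemmas~\ref{lem:formal} and~\ref{lem:length}, and since $e^{it}\le1$ for $i\ge0$,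
\begin{equation}\label{eq:upper}
\delta_t(k,k)\le e^{nt}\,\delta_t(k,K\otimes\Omega^nk)\le e^{nt}\sum_{i=0}^va_i(n).
\end{equation}
It remains to bound $a_i(n)$ by Betti numbers. For $n\ge1$ the sequence $0\to\Omega^nk\to R^{\beta_{n-1}}\to\Omega^{n-1}k\to0$ stays exact after tensoring with $K$, and its homology sequence contains
\[
H_{i+1}(K\otimes\Omega^{n-1}k)\to H_i(K\otimes\Omega^nk)\to H_i(K)^{\beta_{n-1}}.
\]
So $a_i(n)\le h\beta_{n-1}+a_{i+1}(n-1)$. Each use of this inequality raises the homological degree by one, and $a_{v+1}(n)=0$ for all $n$. After $v+1-i$ uses we obtain $a_i(n)\le h\sum_{j=1}^{v+1}\beta_{n-j}$ for $n\ge v+1$ and $0\le i\le v$.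

Choose $u$ with $\lambda<u<e^{-t}$. By the definition of curvature there is $C$ with $\beta_m\le Cu^m$ for all $m\ge0$. As $u>1$, we get $a_i(n)\le(v+1)hCu^n$, and \eqref{eq:upper} gives $\delta_t(k,k)\le(v+1)^2hC\,(ue^t)^n$ for all $n\ge v+1$. Since $ue^t<1$, we conclude that $\delta_t(k,k)=0$. This proves (1), and (2) follows from (1) and Lemma~\ref{lem:dual}.
\end{proof}

To pass from $k$ to other objects by Corollary~\ref{cor:transfer}, we need $k$ to be a generator. This is the only place where the isolated singularity is used.

\begin{lemma}\label{lem:isolated}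
If $(R,\mathfrak{m},k)$ has an isolated singularity, then $k$ is a generator of $\mathsf{D}_{\mathrm{sg}}(R)$.
\end{lemma}

\begin{proof}
Let $d=\dim R$. By (S3) and (S2), every object is, up to shift, a module $M=\Omega^dM'$. For $\mathfrak{p}\neq\mathfrak{m}$ the ring $R_\mathfrak{p}$ is regular of dimension at most $d$, so $M'_\mathfrak{p}$ has projective dimension at most $d$ by (S5), and its $d$-th syzygy $M_\mathfrak{p}$ is free. Hence the finitely generated module $\operatorname{Ext}^1_R(M,\Omega M)$ is supported in $\{\mathfrak{m}\}$ and is killed by $\mathfrak{m}^N$ for some $N\ge1$. The sequence $0\to\Omega M\to F\to M\to0$ gives an exact sequence $\operatorname{Hom}_R(M,F)\to\operatorname{Hom}_R(M,M)\to\operatorname{Ext}^1_R(M,\Omega M)$ of $R$-modules. For $x\in\mathfrak{m}^N$ the element $x\cdot\mathrm{id}_M$ maps to zero, so it factors through the free module $F$ and is zero in $\mathsf{D}_{\mathrm{sg}}(R)$.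

Choose a system of parameters $y_1,\dots,y_d\in\mathfrak{m}^N$, that is, $d$ elements generating an $\mathfrak{m}$-primary ideal. Put $Y_0=M$ and $Y_i=K(y_1,\dots,y_i)\otimes M$. The functor $K(y_1,\dots,y_{i-1})\otimes-$ on $\mathsf{D}_{\mathrm{sg}}(R)$ sends $y_i\cdot\mathrm{id}_M=0$ to $y_i\cdot\mathrm{id}_{Y_{i-1}}$, which is therefore zero. So $Y_i$ is the cone of a zero map, and $Y_i\cong Y_{i-1}\oplus Y_{i-1}[1]$ in $\mathsf{D}_{\mathrm{sg}}(R)$. Thus $M$ is a summand of $Y_d$. The homology of $Y_d$ is finitely generated and killed by $(y_1,\dots,y_d)$, so it has finite length. By Lemmas~\ref{lem:length} and~\ref{lem:formal}(e), $Y_d$ and hence $M$ lie in the thick closure of $k$.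
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
By Lemma~\ref{lem:isolated}, Corollary~\ref{cor:transfer} applies with $Z=k$. Insert the values of $\delta_t(k,k)$ from parts (1) and (2).
\end{proof}

\begin{remark}\label{rem:hyp}
(a) The Gorenstein hypothesis in (2) cannot be dropped: for the ring of Theorem~\ref{thm:A}(1), $\lambda=2$ and $\delta_t(k,k)=0$ for all $t>0$.

(b) Without an isolated singularity $k$ is not a generator. If $\mathfrak{p}\neq\mathfrak{m}$ and $R_\mathfrak{p}$ is not regular, then localization at $\mathfrak{p}$ kills $k$, and so the thick closure of $k$, but sends $R/\mathfrak{p}$ to the residue field of $R_\mathfrak{p}$, which is not perfect.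

(c) In (3), positivity can fail for a nonzero $X$ that is not a generator. Let $R=S\otimes_kk[z]/(z^2)$ with $S=k[x,y]/(x,y)^2$. The tensor product of the minimal resolutions of $k$ over the two factors is a minimal resolution over $R$, so $\beta_n(k)=\sum_{i\le n}2^i$ and $\lambda=2$. The module $X=R/(z)$ has $\Omega X=zR\cong X$. So $\beta_n(X)=1$ for all $n\ge0$ and $X\neq0$, but $X\cong X[n]$ for all $n$, whence $\delta_t(X,X)=0$ and $\delta_t(k,X)\le\delta_t(k,X)\,\delta_t(X,X)=0$ for all $t\neq0$.
\end{remark}

\section{Complete intersections}\label{sec:ci}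

We prove Theorem~\ref{thm:C} through (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(i) and, when a generator exists, (ii)$\Rightarrow$(iv)$\Rightarrow$(v)$\Rightarrow$(i). Here (ii)$\Rightarrow$(iii) is a special case, (ii)$\Rightarrow$(iv) is Corollary~\ref{cor:transfer} with $Z=G$, and (iv)$\Rightarrow$(v) holds because a generator exists. Write $\kappa(\mathfrak{p})=(R/\mathfrak{p})_\mathfrak{p}$ for the residue field of $R_\mathfrak{p}$.

\subsection{Vanishing forces complete intersection}
Proposition~\ref{prop:lower} turns vanishing for all $t<0$ into subexponential growth of Betti numbers, and the following theorem turns this into a property of the ring.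

\begin{theorem}[Avramov \cite{Avr84}; see also {\cite[\S8.2]{AvrIFR}}]\label{thm:avramov}
If $(R,\mathfrak{m},k)$ is local and $\operatorname{curv}(k)\le1$, then $R$ is a complete intersection.
\end{theorem}

Fix a prime $\mathfrak{p}$. A regular local ring is a complete intersection, so we may assume that $R_\mathfrak{p}$ is not regular; then $\kappa(\mathfrak{p})$ is not perfect over $R_\mathfrak{p}$. Betti numbers and curvature are taken over $R_\mathfrak{p}$. Let $Y\in\mathsf{D}^b(R)$ be such that $Y_\mathfrak{p}$ is not perfect and $\delta_t(Y,Y)=0$ for all $t<0$. Lemma~\ref{lem:formal}(d) for the localization functor gives $\delta_t(Y_\mathfrak{p},Y_\mathfrak{p})=0$, so Proposition~\ref{prop:lower} gives $\operatorname{curv}(Y_\mathfrak{p})<e^{-t}$ for all $t<0$. Letting $t\to0$, we get $\operatorname{curv}(Y_\mathfrak{p})\le1$.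

\begin{proof}[Proof of (iii)$\Rightarrow$(i)]
Take $Y=R/\mathfrak{p}$. Then $\operatorname{curv}(\kappa(\mathfrak{p}))\le1$, and Theorem~\ref{thm:avramov} applies.
\end{proof}

\begin{proof}[Proof of (v)$\Rightarrow$(i)]
As $G$ is a generator, there is a tower $R/\mathfrak{p}\oplus X'\in G[n_1]*\cdots*G[n_r]$. Localizing it and applying Lemma~\ref{lem:betti}, we get $\beta_n(\kappa(\mathfrak{p}))\le\sum_i\beta_{n-n_i}(G_\mathfrak{p})$ for $n\gg0$. The left side is positive for $n\gg0$ by (S4), so $G_\mathfrak{p}$ is not perfect, and taking $Y=G$ gives $\operatorname{curv}(G_\mathfrak{p})\le1$. For each $u>1$ there is then $C$ with $\beta_n(G_\mathfrak{p})\le Cu^n$ for $n\gg0$, hence $\beta_n(\kappa(\mathfrak{p}))\le(C\sum_iu^{-n_i})u^n$ for $n\gg0$ and $\operatorname{curv}(\kappa(\mathfrak{p}))\le u$. So $\operatorname{curv}(\kappa(\mathfrak{p}))\le1$, and Theorem~\ref{thm:avramov} applies.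
\end{proof}

One cannot replace $t<0$ by $t>0$ in (iii) or (v): the ring of Theorem~\ref{thm:A}(1) satisfies the modified conditions with $G=k$, but violates (ii).

\subsection{Descent along a cone}
It remains to prove (i)$\Rightarrow$(ii). For $k[x]/(x^2)$ vanishing came from an isomorphism $k\cong k[1]$. Over a general complete intersection there is no such periodicity, but there are maps $Y\to Y[2]$ whose cones are simpler than $Y$, and vanishing descends from the cone to $Y$.

\begin{lemma}\label{lem:descent}
Let $Y\to Y[a]\to Z\to Y[1]$ be an exact triangle in a triangulated category, with $a\ge1$. Let $t\neq0$ and let $X$ be an object with $\delta_t(X,Y)<\infty$. If $\delta_t(X,Z)=0$, then $\delta_t(X,Y)=0$.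
\end{lemma}

\begin{proof}
Put $\delta=\delta_t(X,Y)$ and use Lemma~\ref{lem:formal}(a),(c). If $t<0$, the rotated triangle $Z[-1]\to Y\to Y[a]\to Z$ gives $\delta\le e^{-t}\cdot0+e^{at}\delta$, so $(1-e^{at})\delta\le0$. If $t>0$, the given triangle gives $e^{at}\delta\le\delta+0$, so $(e^{at}-1)\delta\le0$. In each case the coefficient of $\delta$ is positive.
\end{proof}

\begin{example}\label{ex:ci}
Let $R=k[x,y]/(x^2,y^2)$, $N=R/(x)$ and $t\neq0$. The annihilator of $x$ is $(x)$, so $\Omega N=xR\cong N$. Hence $N\cong N[n]$ for all $n$, $\delta_t(N,N)=0$, and $\delta_t(k,N)\le\delta_t(k,N)\,\delta_t(N,N)=0$. The sequence $0\to k\to N\to k\to0$ for $N=k[y]/(y^2)$ gives a triangle $k\to k[1]\to N[1]\to k[1]$. Lemma~\ref{lem:descent} with $a=1$ and $Z=N[1]$ yields $\delta_t(k,k)=0$. The periodicity $N\to N[1]$ is itself a map of the kind in Lemma~\ref{lem:descent}, with perfect cone. So two successive cones, one for each defining equation, lead from $k$ to a perfect complex.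
\end{example}

The maps that play this role in general are the cohomology operators. For $\varphi\in\operatorname{Ext}^n_A(Y,Y')$ and $\psi\in\operatorname{Ext}^m_A(Y',Y'')$ write $\psi\varphi=\psi[n]\circ\varphi\in\operatorname{Ext}^{m+n}_A(Y,Y'')$.

\begin{theorem}[Gulliksen, Eisenbud; Avramov and Sun \cite{AS} for complexes]\label{thm:operators}
Let $A=Q/(f_1,\dots,f_c)$ with $Q$ a regular local ring and $f_1,\dots,f_c$ a regular sequence. For $Y\in\mathsf{D}^b(A)$ there are elements $\chi_j(Y)\in\operatorname{Ext}^2_A(Y,Y)$, $1\le j\le c$, that are natural in $Y$: $\chi_j(Y')\varphi=\varphi\chi_j(Y)$ for all $\varphi\in\operatorname{Ext}^n_A(Y,Y')$. Letting $\chi_j$ act on $\varphi$ by this common value makes $\operatorname{Ext}^*_A(Y,Y')$ a finitely generated module over the polynomial ring $A[\chi_1,\dots,\chi_c]$ for all $Y,Y'\in\mathsf{D}^b(A)$.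
\end{theorem}

Two difficulties arise. First, the operators exist over the completion of $R_\mathfrak{p}$ and not over $R$. We replace them by maps over $R$ that agree with them up to a unit and modulo the maximal ideal; this suffices, because perfection at $\mathfrak{p}$ is tested against the residue field. The replacements are no longer natural, so a new one must be chosen on each successive cone. Second, the construction makes the complex perfect at one prime only, and we finish by noetherian induction on the set of primes where it is not perfect.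

\subsection{Removing one prime}
We use flat base change. If $R\to A$ is a flat map of noetherian rings and $Y,Y'\in\mathsf{D}^b(R)$, then $\operatorname{Ext}^n_R(Y,Y')$ is finitely generated over $R$, and $\theta\otimes1\mapsto\theta\otimes_RA$ defines an isomorphism $\operatorname{Ext}^n_R(Y,Y')\otimes_RA\cong\operatorname{Ext}^n_A(Y\otimes_RA,Y'\otimes_RA)$. Both statements follow by computing with a resolution $F$ of $Y$ as in (S3).

\begin{proposition}\label{prop:remove}
Let $\mathfrak{p}$ be a prime such that $R_\mathfrak{p}$ is a complete intersection, and let $X\in\mathsf{D}^b(R)$. There are an integer $c\ge0$, objects $X=X_0,X_1,\dots,X_c$ and exact triangles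
\begin{equation}\label{eq:cones}
X_{i-1}\xrightarrow{\ \theta_i\ }X_{i-1}[2]\to X_i\to X_{i-1}[1]\qquad(1\le i\le c)
\end{equation}
in $\mathsf{D}^b(R)$ such that $(X_c)_\mathfrak{p}$ is perfect over $R_\mathfrak{p}$.
\end{proposition}

\begin{proof}
Let $A=\widehat{R_\mathfrak{p}}\cong Q/(f_1,\dots,f_c)$ as in Theorem~\ref{thm:operators}. It is flat over $R_\mathfrak{p}$ and over $R$, its maximal ideal is $\mathfrak{n}=\mathfrak{p}A$, and its residue field is $\kappa=\kappa(\mathfrak{p})$. Write $\widehat{Y}=Y\otimes_RA$, and likewise for morphisms.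

\emph{Choice of $\theta_i$.} Suppose $X_{i-1}$ is given, $1\le i\le c$. Put $E=\operatorname{Ext}^2_R(X_{i-1},X_{i-1})$ and $\widehat{E}=\operatorname{Ext}^2_A(\widehat{X}_{i-1},\widehat{X}_{i-1})\cong E\otimes_RA$. Then $\widehat{E}/\mathfrak{n}\widehat{E}\cong E\otimes_R\kappa$. As $\kappa$ is the fraction field of $R/\mathfrak{p}$, taking a common denominator writes every element of $E\otimes_R\kappa$ as $\theta\otimes s^{-1}$ with $\theta\in E$ and $s\in R\setminus\mathfrak{p}$. Applied to the class of $\chi_i(\widehat{X}_{i-1})$, this gives $\theta_i\in E$ and $s_i\in R\setminus\mathfrak{p}$ with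
\begin{equation}\label{eq:approx}
\widehat{\theta}_i-s_i\chi_i(\widehat{X}_{i-1})\in\mathfrak{n}\widehat{E}.
\end{equation}
Let $X_i$ be the cone of $\theta_i$.

\emph{The modules $E_i$.} Let $E_i=\operatorname{Ext}^*_A(\widehat{X}_i,\kappa)$. It is killed by $\mathfrak{n}$, so by Theorem~\ref{thm:operators} it is finitely generated over $P=\kappa[\chi_1,\dots,\chi_c]$. Since $\chi_j$ acts by $\varphi\mapsto\chi_j(\kappa)\varphi$, every map induced by precomposition with a morphism is $P$-linear. In particular the long exact sequence obtained from $\eqref{eq:cones}\otimes_RA$,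
\[
E_{i-1}^{n-3}\xrightarrow{\ \cdot\widehat{\theta}_i\ }E_{i-1}^{n-1}\to E_i^n\to E_{i-1}^{n-2}\xrightarrow{\ \cdot\widehat{\theta}_i\ }E_{i-1}^n,
\]
is $P$-linear. For $\varphi\in E_{i-1}$, $a\in\mathfrak{n}$ and $\eta\in\widehat{E}$ we have $\varphi(a\eta)=a(\varphi\eta)=0$. So \eqref{eq:approx} gives $\varphi\widehat{\theta}_i=s_i\varphi\chi_i(\widehat{X}_{i-1})=s_i\chi_i\varphi$, and $s_i$ is a unit in $\kappa$. Forgetting degrees, we obtain an exact sequence of $P$-modules
\[
0\to E_{i-1}/\chi_iE_{i-1}\to E_i\to\ker(\chi_i\colon E_{i-1}\to E_{i-1})\to0.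
\]
Both ends are killed by $\chi_i$, so $\chi_i^2E_i=0$. If $\chi_j^b$ kills $E_{i-1}$, it kills both ends, and $\chi_j^{2b}E_i=0$. By induction on $i$, a power of each of $\chi_1,\dots,\chi_i$ kills $E_i$. Thus $E_c$ is finitely generated over the finite-dimensional $\kappa$-algebra $P/(\chi_1^b,\dots,\chi_c^b)$ for some $b$, and $E_c^n=0$ for $n\gg0$.

\emph{Return to $R_\mathfrak{p}$.} We have $\kappa\otimes_{R_\mathfrak{p}}A=A/\mathfrak{p}A=\kappa$, so $V\otimes_{R_\mathfrak{p}}A\cong V$ for every $\kappa$-vector space $V$. Flat base change along $R_\mathfrak{p}\to A$ gives $\operatorname{Ext}^n_{R_\mathfrak{p}}((X_c)_\mathfrak{p},\kappa)\cong E_c^n$, and $(X_c)_\mathfrak{p}$ is perfect by (S4).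
\end{proof}

\subsection{Noetherian induction}
For $X\in\mathsf{D}^b(R)$ let $\operatorname{NP}(X)$ be the set of primes $\mathfrak{q}$ such that $X_\mathfrak{q}$ is not perfect over $R_\mathfrak{q}$.

\begin{lemma}\label{lem:NP}
The set $\operatorname{NP}(X)$ is closed in $\operatorname{Spec}R$, and it is empty if and only if $X$ is perfect.
\end{lemma}

\begin{proof}
By the triangle in (S3), whose first term is perfect and stays perfect under localization, we may assume that $X=M$ is a module. Fix a resolution of $M$ by finitely generated free modules, with syzygies $\Omega^nM$. Let $\mathfrak{q}\notin\operatorname{NP}(M)$ and let $g$ be the projective dimension of $M_\mathfrak{q}$. Then $(\Omega^gM)_\mathfrak{q}$ is projective, hence free. A finitely generated module over a noetherian ring that is free at $\mathfrak{q}$ is free after inverting some $s\notin\mathfrak{q}$. So $M_{\mathfrak{q}'}$ has projective dimension at most $g$ for all $\mathfrak{q}'$ in the open set $D(s)=\{\mathfrak{q}':s\notin\mathfrak{q}'\}$, and the complement of $\operatorname{NP}(M)$ is open. If $\operatorname{NP}(M)=\emptyset$,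 finitely many such sets $D(s)$ cover the quasi-compact space $\operatorname{Spec}R$, so one $g$ bounds the projective dimension at all primes. Then $\Omega^gM$ is finitely generated and free at every prime, hence projective, and $M$ is perfect. The converse holds because localization preserves perfect complexes.
\end{proof}

\begin{proof}[Proof of (i)$\Rightarrow$(ii)]
Fix $t\neq0$ and suppose $\delta_t(X,X)\neq0$ for some $X$. Closed subsets of $\operatorname{Spec}R$ satisfy the descending chain condition because $R$ is noetherian, so by Lemma~\ref{lem:NP} we may choose such an $X$ with $\operatorname{NP}(X)$ minimal. As $X\neq0$ in $\mathsf{D}_{\mathrm{sg}}(R)$, it is not perfect, and there is $\mathfrak{p}\in\operatorname{NP}(X)$. By (i), Proposition~\ref{prop:remove} applies; let $X_0,\dots,X_c$ be as there. If $X_\mathfrak{q}$ is perfect, the localized triangles \eqref{eq:cones} show inductively that each $(X_i)_\mathfrak{q}$ is perfect. Hence $\operatorname{NP}(X_c)\subseteq\operatorname{NP}(X)\setminus\{\mathfrak{p}\}$, and minimality gives $\delta_t(X_c,X_c)=0$. Each $X_i$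 lies in the thick closure of $X$, so $d_i=\delta_t(X,X_i)$ is finite, and $d_c\le d_c\,\delta_t(X_c,X_c)=0$ by Lemma~\ref{lem:formal}(b). Lemma~\ref{lem:descent} with $a=2$, applied to the triangles \eqref{eq:cones} for $i=c,c-1,\dots,1$, gives $d_{c-1}=\dots=d_0=0$. But $d_0=\delta_t(X,X)$, a contradiction. This completes the proof of Theorem~\ref{thm:C}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AIT}
Tokuji Araya, Kei-ichiro Iima and Ryo Takahashi,
\emph{Vanishing of DHKK complexities for singularity categories and generation of syzygy modules},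
arXiv:2310.15475 (2023).

\bibitem{Avr84}
L.~L.~Avramov,
\emph{Local algebra and rational homotopy},
Ast\'erisque 113--114 (1984).

\bibitem{AvrIFR}
L.~L.~Avramov,
\emph{Infinite free resolutions}.

\bibitem{AS}
Avramov and Sun,
\emph{Cohomology operators defined by a deformation},
J. Algebra 204 (1998).

\end{thebibliography}
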